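\title{Riemann surfaces whose Jacobians have few short lattice vectors}

\begin{abstract}
The integral cohomology $H^1(M;\mathbb Z)$ of a closed Riemann surface $M$ of genus $g$ is a lattice of rank $2g$ for the $L^2$-norm on harmonic forms. Balacheff, Parlier and Sabourau proved that if $\eta(g)\le\lambda g$ with $\lambda<1$, then this lattice always contains $\eta(g)$ independent vectors of squared norm at most $C_\lambda\log(g+1)$. We show that the number of vectors in this theorem is sharp: if $\eta(g)\le g$ and $\eta(g)/g\to1$, there are surfaces of every large genus $g$ whose $\eta(g)$-th successive minimum, squared and divided by $\log g$, tends to infinity. The bound is quantitative. The surfaces are congruence covers of an arithmetic surface to which many long handles are attached at a small scale, along expander graphs of large girth.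
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a closed connected Riemann surface of genus $g\ge1$. By Hodge theory every class in $H^1(M;\mathbb R)$ contains exactly one real harmonic $1$-form, and we identify the class with this form. The Hodge star on $1$-forms depends only on the complex structure, so
\[
|\omega|_{L^2}^2=\int_M\omega\wedge*\omega
\]
is a Euclidean norm on $H^1(M;\mathbb R)$ attached to the Riemann surface. The classes with integer periods form a lattice $H^1(M;\mathbb Z)$ of rank $2g$, which defines the Jacobian of $M$. For $1\le k\le 2g$ let $\lambda_k(M)$ be its $k$-th successive minimum: the smallest $L\ge0$ such that $H^1(M;\mathbb Z)$ contains $k$ linearly independent vectors of norm at most $L$. We put $\lambda_0(M)=0$.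

How many short vectors must this lattice contain? We shall see in Section~\ref{sec:energy} that, for fixed $g$, the minimum $\lambda_k$ is bounded over all surfaces of genus $g$ exactly when $k\le g$. Inside this range there is the following logarithmic bound.

\begin{theorem}[{Balacheff--Parlier--Sabourau \cite[Corollary~C]{BPS}}]\label{thm:BPS}
Let $\eta:\mathbb N\to\mathbb N$ satisfy $\lambda:=\sup_g\eta(g)/g<1$. There is a constant $C_\lambda$ such that every closed Riemann surface $M$ of genus $g$ has $\eta(g)$ linearly independent vectors in $H^1(M;\mathbb Z)$ of squared norm at most $C_\lambda\log(g+1)$.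
\end{theorem}

The same paper contains the analogous statement for lengths \cite[Theorem~A]{BPS}: under the same hypothesis on $\eta$, every closed Riemannian surface of genus $g$ and area $4\pi(g-1)$ has $\eta(g)$ homologically independent loops of length at most $C_\lambda\log(g+1)$. That statement is sharp in the number of loops \cite[Theorem~B]{BPS}: whenever $\eta(g)/g\to1$, there are hyperbolic surfaces of genus $g_k\to\infty$ whose $\eta(g_k)$-th homological systole (the smallest $L$ such that $\eta(g_k)$ homologically independent loops have length at most $L$), divided by $\log g_k$, tends to infinity. The question we address, which comes from \cite{BPS}, is whether Theorem~\ref{thm:BPS} is sharp in the same sense. Given $\eta$ with $\eta(g)\le g$ and $\eta(g)/g\to1$, are there always surfaces $M_k$ of genus $g_k\to\infty$ with $\lambda_{\eta(g_k)}(M_k)^2/\log g_k\to\infty$? Or is there some such $\eta$ for which the bound $C\log(g+1)$ persists for all surfaces of genus $g\ge2$? The first alternative holds, and in every large genus.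

\begin{theorem}\label{thm:sharp}
Let $\eta:\mathbb N\to\mathbb N$ satisfy $\eta(g)\le g$ and $\eta(g)/g\to1$. For all large $g$ there is a closed Riemann surface $M_g$ of genus $g$ such that $\lambda_{\eta(g)}(M_g)^2/\log g\to\infty$ as $g\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:quant}
There are absolute constants $c>0$, $\rho_0$, $g_0$ such that the following holds. Let $g\ge g_0$ and $1\le k\le g$ with $\rho:=g/(g-k)\in[\rho_0,\infty]$, and put $\rho':=\min(\rho,g^{1/10})$. Then
\[
\sup_{\operatorname{genus}(M)=g}\lambda_k(M)^2\ \ge\ c\Big(\frac{\rho'}{\log\rho'}\Big)^{1/3}\log g .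
\]
In particular $\sup_M\lambda_g(M)^2\ge c'g^{1/30}(\log g)^{2/3}$ for an absolute constant $c'>0$.
\end{theorem}

Together with Theorem~\ref{thm:BPS} this determines the functions $\eta$ for which the logarithmic bound holds.

\begin{corollary}\label{cor:class}
Let $\eta:\mathbb N\to\mathbb N$ satisfy $\eta(g)\le g$. There is a constant $C$ with $\lambda_{\eta(g)}(M)^2\le C\log(g+1)$ for all surfaces $M$ of all genera $g\ge2$ if and only if $\limsup_g\eta(g)/g<1$.
\end{corollary}

All three statements follow from one construction.

\begin{theorem}\label{thm:main}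
There are absolute constants $h_0\ge2$, $p_0$, $C_0$ such that for every prime $p\ge p_0$ and every real number $K$ with $2\le K\le p^{1/4}$, with $Q=\mathrm{SL}_2(\mathbb F_p)$, there are an integer $J=J(K)$ depending only on $K$, with $1\le J\le C_0K^3\log K$, a closed Riemann surface $M$ of genus $g=1+|Q|(h_0-1+2J)$, and a subspace $S\subset H^1(M;\mathbb R)$ with $\dim S\le 2J|Q|$, such that
\[
|\omega|_{L^2}^2\ge K\log p\qquad\text{for every }\omega\in H^1(M;\mathbb Z)\setminus S .
\]
\end{theorem}

The point is that $\dim S$ falls short of $g$ by a proportion of $g$ that depends only on $K$. This already answers the question. Fix $K$ and let $p\to\infty$. Then $g\le p^4$ for large $p$, and $\dim S/g\le 2J/(2J+h_0-1)<1$. If $\eta(g)/g\to1$, then $\eta(g)>\dim S$ for large $p$, so among any $\eta(g)$ independent lattice vectors one lies outside $S$, and $\lambda_{\eta(g)}(M)^2\ge K\log p\ge\frac K4\log g$. Now take $K=2,3,4,\dots$ with suitably increasing primes $p$.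

Section~\ref{sec:energy} recalls how the norm of an integral class is computed, proves the main estimate in a model case, and explains the design of the surface. Section~\ref{sec:algebra} collects the arithmetic input and Section~\ref{sec:construction} builds $M$. The proof of Theorem~\ref{thm:main} has three independent parts: short loops are trivial (Section~\ref{sec:girth}), a class of small norm has a small level set (Section~\ref{sec:level}), and a small level set of a class outside $S$ yields a short nontrivial loop (Section~\ref{sec:topology}). Section~\ref{sec:all} passes to all genera.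

Throughout, ``surface'' means closed connected Riemann surface unless said otherwise. The letters $C,C_1,C_2,\dots\ge1$ and $c,c_1,c_2,\theta>0$ denote absolute constants; an unnumbered $C$ may change from line to line.

\section{Energy, cylinders and level sets}\label{sec:energy}

\subsection{Integral classes as maps to the circle}
Let $\omega\in H^1(M;\mathbb Z)$ be harmonic. Since its periods are integers, $f(q)=\int_{q_0}^q\omega$ is a well-defined map $f:M\to\mathbb R/\mathbb Z$ with $df=\omega$. For a map $f$ to $\mathbb R/\mathbb Z$ let $E(f)=\int_M|df|^2$ be its energy; in a holomorphic coordinate $x+iy$ the integrand is $(f_x^2+f_y^2)\,dx\,dy$, so the energy can be computed in any conformal metric, and $E(f)=|\omega|_{L^2}^2$. We call this number the \emph{energy} of the class. Three facts will be used.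

\begin{itemize}
\item[(F1)] \emph{Minimality.} If $f':M\to\mathbb R/\mathbb Z$ is continuous, of class $W^{1,2}$, and defines the same cohomology class as $f$, then $E(f')\ge E(f)$. Indeed $f'-f$ lifts to a real function $u\in W^{1,2}$, and $du$ is orthogonal to the co-closed form $\omega$, so $E(f')=E(f)+\int|du|^2$.
\item[(F2)] \emph{Level sets.} The period of $\omega$ on a loop is the degree of $f$ on the loop. If $t$ is a regular value, $f^{-1}(t)$ is a closed $1$-manifold, oriented by rotating $\nabla f$ through a right angle. Its intersection number with a transverse loop is, up to a global sign, the degree of $f$ on the loop, so $f^{-1}(t)$ is Poincar\'e dual to $\pm\omega$.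
\item[(F3)] \emph{Gradient bound.} If $x+iy$ is a holomorphic coordinate on a disc $\Delta$ of Euclidean radius $r$ and center $q$, then $(f_x^2+f_y^2)(q)\le\frac1{\pi r^2}\int_\Delta|df|^2$, because $f_x-if_y$ is holomorphic and hence $|f_x-if_y|^2$ is subharmonic.
\end{itemize}

\subsection{Long cylinders}
A cylinder of modulus $m$ is $Z=\mathbb R/\mathbb Z\times[0,m]$ with coordinates $(\vartheta,\tau)$ and the conformal structure of $d\vartheta^2+d\tau^2$. A circle $\tau=\mathrm{const}$ is a \emph{cuff}.

\begin{lemma}\label{lem:cyl}
Let $f:Z\to\mathbb R/\mathbb Z$ be smooth with energy $E_Z$.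
\begin{itemize}
\item[(i)] If $f$ has nonzero degree on the cuff, then $E_Z\ge m$.
\item[(ii)] There is $\vartheta$ such that $\int_0^m|f_\tau(\vartheta,\tau)|\,d\tau\le\sqrt{mE_Z}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For each $\tau$, the integral $\int_0^1f_\vartheta\,d\vartheta$ is a nonzero integer, so $\int_0^1f_\vartheta^2\,d\vartheta\ge1$ by Cauchy--Schwarz. Integrate in $\tau$. (ii) Since $\int_0^1\int_0^mf_\tau^2\,d\tau\,d\vartheta\le E_Z$, some $\vartheta$ has $\int_0^mf_\tau^2\,d\tau\le E_Z$; apply Cauchy--Schwarz.
\end{proof}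

Cylinders are created by \emph{plumbing}. Take two disjoint coordinate discs $\{|z|<2\}$ and $\{|z'|<2\}$ in a possibly disconnected Riemann surface, let $m>0$ and $\varepsilon=e^{-2\pi m}$, remove $\{|z|\le\varepsilon\}$ and $\{|z'|\le\varepsilon\}$, and identify points with $zz'=\varepsilon$. The result is the complement of the two open unit discs together with a cylinder $Z$ of modulus $m$, on which $z=e^{2\pi i(\vartheta+i\tau)}$; the end $\tau=0$ is $|z|=1$ and the end $\tau=m$ is $|z'|=1$. Both $z$ and $z'$ remain holomorphic coordinates on the annuli $\{\varepsilon<|z|<2\}$, $\{\varepsilon<|z'|<2\}$. Plumbing lowers the Euler characteristic by $2$.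

A long cylinder makes some classes expensive and one class cheap. On the flat torus $\mathbb R/\mathbb Z\times\mathbb R/m\mathbb Z$ with $m\ge1$, the lattice has the orthogonal basis $d\tau/m$, $d\vartheta$, so $\lambda_1^2=1/m$ and $\lambda_2^2=m$. In genus $g$, plumb $g$ handles of modulus $m$ on the sphere. The $g$ cuffs are independent in homology, since each meets some loop once that misses the others. The map equal to $\tau/m$ on one cylinder and to $0$ elsewhere has energy $1/m$ and, by (F2), represents the dual of the cuff; so $\lambda_g^2\le1/m$ by (F1). The classes with zero period on all cuffs form a subspace of dimension $g$, and every integral class outside it has energy at least $m$ by Lemma~\ref{lem:cyl}(i); so $\lambda_{g+1}^2\ge m$. Thus $\lambda_{g+1}$ is unbounded in every genus. By contrast: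

\begin{lemma}\label{lem:2g}
Every surface $M$ of genus $g$ satisfies $\lambda_g(M)^2\le2g$.
\end{lemma}

\begin{proof}
Let $L=H^1(M;\mathbb Z)$ and let $L^*$ be the dual lattice for the inner product $\langle\alpha,\beta\rangle=\int\alpha\wedge*\beta$. The intersection form $\int\alpha\wedge\beta$ is unimodular on $L$, so $\beta\in L^*$ if and only if $*\beta\in L$. As $*$ is an isometry with $**=-1$, the lattice $L^*=*L$ is isometric to $L$. Banaszczyk's transference theorem \cite{Ban} states that $\lambda_i(L)\lambda_{n+1-i}(L^*)\le n$ for a lattice of rank $n$. With $n=2g$ and $i=g$ we get $\lambda_g^2\le\lambda_g\lambda_{g+1}\le2g$.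
\end{proof}

So the supremum of $\lambda_k^2$ is of order at most $\log g$ for $k\le\lambda g$, is finite at $k=g$, and is infinite at $k=g+1$. This, and the sharpness of the statement for lengths, suggest that the logarithmic bound breaks down as $k/g\to1$. But long loops do not by themselves force large energy. If every homologically nontrivial loop of a Riemannian surface of area $a$ has length at least $\ell$, the coarea formula $\int_0^1\operatorname{length}f^{-1}(t)\,dt=\int|df|$, (F2) and Cauchy--Schwarz give only $\ell\le\sqrt{aE}$. For a hyperbolic surface $a=4\pi(g-1)$, and the bound $E\ge\ell^2/a$ is useless when $\ell$ is of order $\log g$.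

\subsection{The model estimate: girth times expansion}
The loss comes from using the whole area. If the surface has a spectral gap, a map of small energy is nearly constant on most of the surface, and the level sets of values far from that constant live in a region of small area. The following proposition is the argument of this paper in its simplest form.

\begin{proposition}\label{prop:model}
Let $\Sigma$ be a closed oriented Riemannian surface of area $a$. Let $\mu>0$ be such that $\mu\int|\varphi-\bar\varphi|^2\le\int|d\varphi|^2$ for all smooth $\varphi:\Sigma\to\mathbb C$ with mean $\bar\varphi$, and let $\ell$ be the least length of a loop that is nonzero in $H_1(\Sigma;\mathbb R)$. Then every nonzero $\omega\in H^1(\Sigma;\mathbb Z)$ has energy $E\ge\min\big(\ell\sqrt\mu/15,\ \mu a/400\big)$.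
\end{proposition}

\begin{proof}
Let $\omega=df$, $\varphi=e^{2\pi if}$, and suppose $E<\mu a/400$. Since $|d\varphi|=2\pi|df|$, we have $\int|\varphi-\bar\varphi|^2\le4\pi^2E/\mu$. Since $|\varphi|=1$,
\[
1-|\bar\varphi|\le1-|\bar\varphi|^2=\frac1a\int|\varphi-\bar\varphi|^2<\frac{4\pi^2}{400}<\frac1{10}.
\]
Adding a constant to $f$, assume $\bar\varphi>\frac9{10}$ is real. On $A=f^{-1}([\frac14,\frac34])$ we have $\operatorname{Re}\varphi\le0$, hence $|\varphi-\bar\varphi|\ge\frac9{10}$, and $\operatorname{area}(A)\le\frac{100}{81}\cdot4\pi^2E/\mu\le50E/\mu$. By (F2) each regular level set has a homologically nontrivial component, so it has length at least $\ell$, and almost every level is regular by Sard's theorem. The coarea formula gives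
\[
\frac\ell2\le\int_{1/4}^{3/4}\operatorname{length}f^{-1}(t)\,dt=\int_A|df|\le\sqrt{\operatorname{area}(A)\,E}\le\frac{\sqrt{50}\,E}{\sqrt\mu}. \qedhere
\]
\end{proof}

Proposition~\ref{prop:model} bounds all nonzero classes, and Theorem~\ref{thm:BPS} (with $\eta(g)=1$ for $g\ge2$) gives $\lambda_1^2\le C\log(g+1)$. So no metric makes both $\ell\sqrt\mu$ and $\mu a$ much larger than $\log g$. To gain a factor $K$ we must give up a subspace $S$ of classes, and by Theorem~\ref{thm:BPS} again $\dim S/g$ cannot stay bounded away from $1$ as $K\to\infty$.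

\subsection{Design of the surface}\label{sub:design}
We start from a covering $\Sigma$ of degree $|Q|\approx p^3$ of a fixed hyperbolic surface $\Sigma_0$, in which loops shorter than about $2\log p$ are trivial. We cut $\Sigma_0$ into $J\le CR^2$ cells of size $1/R$, and we join the $|Q|$ lifts of each cell by handles of modulus $m$ along an expander graph on $Q$. The duals of the cuffs are cheap; they span the subspace $S$ that we give up. Let $\omega=df\notin S$ have energy $E<K\log p$. Three things happen.

By Lemma~\ref{lem:cyl}(ii) the handles transmit the values of $f$, and expansion makes $f$ nearly constant outside $CmE$ cells, that is, outside area $CmE/R^2$. So $R^2/m$ plays the role of $\mu$, and a level set meets only $C\sqrt m\,E$ cells (Proposition~\ref{prop:level}), which corresponds to length $C\sqrt m\,E/R$.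

The handles also create new loops. But a level set can be forced through a handle only if $f$ has nonzero degree on its cuff, which costs energy $m$ by Lemma~\ref{lem:cyl}(i). So we obtain a nontrivial loop that crosses at most $E/m$ handles and travels a distance at most $C\sqrt m\,E/R$ in $\Sigma$ (Proposition~\ref{prop:loop}).

The candidate loops with $b$ crossings and length $\ell$ correspond to at most $e^{C(b\log R+\ell)}$ words in a group, and a random choice of the handles closes up a given nontrivial word with probability about $1/p$. So there is a choice for which all loops with $b\log R\le\delta\log p$ and $\ell\le\delta\log p$ are trivial (Proposition~\ref{prop:girth}).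

We reach a contradiction if $(K/m)\log R\le\delta$ and $C\sqrt m\,K/R\le\delta$. The first condition asks for $m=\delta^{-1}K\log R$, and then the second asks for $R^2\ge CK^3\log R$. This is the source of the bound $J\le C_0K^3\log K$.

\section{Congruence covers, expanders and random conjugation}\label{sec:algebra}

\subsection{The core group}
We need a cocompact Fuchsian group with homomorphisms to $Q=\mathrm{SL}_2(\mathbb F_p)$ whose kernels move points by about $2\log p$. For $(a,b,c,d)\in\mathbb Z^4$ consider
\[
\begin{pmatrix}a+c\sqrt3&b+d\sqrt3\\-b+d\sqrt3&a-c\sqrt3\end{pmatrix}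
=a+b\,\mathsf i+c\,\mathsf j-d\,\mathsf{ij},\qquad
\mathsf i=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad \mathsf j=\begin{pmatrix}\sqrt3&0\\0&-\sqrt3\end{pmatrix}.
\]
Since $\mathsf i^2=-1$, $\mathsf j^2=3$ and $\mathsf{ij}=-\mathsf{ji}$, these matrices form a ring $O$, an order in the quaternion algebra $(-1,3)_{\mathbb Q}$, and the norm is the determinant $a^2+b^2-3c^2-3d^2$. This form has no nontrivial rational zero: if $a^2+b^2=3(c^2+d^2)$ in integers, then $3$ divides $a$ and $b$ (a sum of two squares divisible by $3$ has both terms divisible by $3$), hence $3\mid c^2+d^2$, hence $3$ divides $c$ and $d$, and descent gives $a=b=c=d=0$. So the algebra is a division algebra, and the group $O^1$ of elements of norm one is a cocompact lattice in $\mathrm{SL}_2(\mathbb R)$ \cite[Chapter~5]{Katok}. By Selberg's lemma (a finitely generated linear group in characteristic zero has a torsion-free subgroup of finite index) we fix a torsion-free subgroup $\Gamma\subset O^1$ of finite index. Then $-1\notin\Gamma$, the group $\Gamma$ acts freely on the hyperbolic plane $\mathbb H$, and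 $\Sigma_0=\Gamma\backslash\mathbb H$ is a closed hyperbolic surface, of genus $h_0\ge2$ and diameter $D_0$. It is fixed once and for all, so $h_0$, $D_0$ and its injectivity radius are absolute constants.

For a prime $p\ge5$ the ring $O/pO$ is a quaternion algebra over $\mathbb F_p$. Finite division rings are commutative (Wedderburn), so $O/pO\cong M_2(\mathbb F_p)$. The norm corresponds to the determinant: an element $x$ with coordinates $(a,b,c,d)$ satisfies $x^2-2ax+(a^2+b^2-3c^2-3d^2)=0$, which for non-scalar $x$ must be the characteristic equation, and for scalar $x$ both norm and determinant equal $a^2$. We obtain a homomorphism $r:\Gamma\to Q$. We shall not need it to be onto.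

\begin{lemma}\label{lem:disp}
If $1\ne\gamma\in\Gamma$ and $r(\gamma)=\pm1$, then $d(y,\gamma y)\ge2\log p-2D_0$ for all $y\in\mathbb H$.
\end{lemma}

\begin{proof}
Let $\gamma$ have coordinates $(a,b,c,d)$. Then $p$ divides $b,c,d$, and these are not all $0$, for otherwise $a^2=1$ and $\gamma=\pm1$. For $\gamma\in\mathrm{SL}_2(\mathbb R)$, the quantity $2\cosh d(i,\gamma i)$ is the sum of the squares of the entries, here $2a^2+2b^2+6c^2+6d^2\ge2p^2$. Hence $e^{d(i,\gamma i)}\ge\cosh d(i,\gamma i)\ge p^2$. For general $y$ choose $\gamma'\in\Gamma$ with $d(y,\gamma'i)\le D_0$. The element $\gamma'^{-1}\gamma\gamma'\ne1$ also reduces to $\pm1$, so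
$d(y,\gamma y)\ge d(\gamma'i,\gamma\gamma'i)-2D_0\ge2\log p-2D_0$.
\end{proof}

\subsection{Expansion}
Put $u(a)=\begin{pmatrix}1&a\\0&1\end{pmatrix}$, $l(b)=\begin{pmatrix}1&0\\b&1\end{pmatrix}$, $\mathsf a=u(2)$, $\mathsf b=l(2)$. The matrices $\mathsf a,\mathsf b$ freely generate a free subgroup of $\mathrm{SL}_2(\mathbb Z)$ (Sanov): nonzero powers of $\mathsf a$ map $\{|x|<|y|\}\subset\mathbb R^2$ into $\{|x|>|y|\}$, nonzero powers of $\mathsf b$ do the reverse, and the ping-pong lemma applies. For odd $p$ their powers give all $u(a)$, $l(b)$ modulo $p$, so they generate $Q$.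

By a theorem of Bourgain and Gamburd \cite[Theorem~1]{BG}, if a finite set $\mathcal S\subset\mathrm{SL}_2(\mathbb Z)$ generates a non-elementary group, the Cayley graphs of $\mathrm{SL}_2(\mathbb F_p)$ with respect to $\mathcal S$ modulo $p$, for $p$ large, are expanders. This applies to the free group $\langle\mathsf a,\mathsf b\rangle$ (here Selberg's $3/16$ theorem also suffices). In analytic form: there are $\theta>0$ and $p_1\ge5$ such that for $p\ge p_1$, every $F:Q\to\mathbb C$ with mean $\bar F$, and $(s_1,s_2)=(\mathsf a,\mathsf b)$,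
\begin{equation}\label{eq:exp}
\sum_{x\in Q}\big(|F(s_1x)-F(x)|^2+|F(s_2x)-F(x)|^2\big)\ge\theta\sum_{x\in Q}|F(x)-\bar F|^2 .
\end{equation}
The same inequality holds for every conjugate pair $(s_1,s_2)=(x_0\mathsf ax_0^{-1},x_0\mathsf bx_0^{-1})$, $x_0\in Q$: apply \eqref{eq:exp} to $y\mapsto F(x_0y)$ and substitute $x=x_0y$. So conjugation costs nothing in expansion, and the conjugating elements are free parameters.

\subsection{Random conjugation}
We use this freedom to avoid short relations in $Q$ between $r(\Gamma)$ and the pairs $(s_1,s_2)$. Let $\mathcal J$ be a finite set, let $\mathcal F_j$ $(j\in\mathcal J)$ be the free group on $t_{j,1},t_{j,2}$, and let $G=\Gamma*\big(*_{j}\mathcal F_j\big)$. For $(x_j)\in Q^{\mathcal J}$ define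
\begin{equation}\label{eq:Phi}
s_{j,1}=x_j\mathsf ax_j^{-1},\quad s_{j,2}=x_j\mathsf bx_j^{-1},\qquad \Phi:G\to Q,\quad\Phi|_\Gamma=r,\quad\Phi(t_{j,\iota})=s_{j,\iota}^{-1}.
\end{equation}
For $\psi\in\mathcal F_j$ let $\bar\psi\in Q$ be its image under $t_{j,1}\mapsto\mathsf a^{-1}$, $t_{j,2}\mapsto\mathsf b^{-1}$, so that $\Phi(\psi)=x_j\bar\psi x_j^{-1}$.

\begin{lemma}\label{lem:random}
Let $w=\gamma_0\psi_1\gamma_1\cdots\psi_n\gamma_n$ with $n\ge1$, $\gamma_i\in\Gamma$, $\psi_i\in\mathcal F_{j_i}$. Assume that $\bar\psi_i\ne\pm1$ for all $i$, and that for $1\le i\le n-1$ either $j_i\ne j_{i+1}$ or $r(\gamma_i)\ne\pm1$. If $x_j=u(a_j)l(b_j)u(c_j)$ with independent uniform $a_j,b_j,c_j\in\mathbb F_p$, then $\Pr[\Phi(w)=1]\le6n/p$.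
\end{lemma}

The hypotheses exclude cancellation: if $j_1=j_2$, $r(\gamma_1)=1$ and $\psi_2=\psi_1^{-1}$, then $\Phi(\psi_1\gamma_1\psi_2)=1$ for every choice of $(x_j)$.

\begin{proof}
Let $\mathbb F$ be an algebraic closure of $\mathbb F_p$. For $x=(x_j)\in\mathrm{SL}_2(\mathbb F)^{\mathcal J}$ put
\[
w(x)=r(\gamma_0)\,x_{j_1}\bar\psi_1x_{j_1}^{-1}\,r(\gamma_1)\cdots x_{j_n}\bar\psi_nx_{j_n}^{-1}\,r(\gamma_n),
\]
which is $\Phi(w)$ when $x\in Q^{\mathcal J}$. We have
\[
u(a)l(b)u(c)=\begin{pmatrix}1+ab&a+c+abc\\b&1+bc\end{pmatrix}.
\]
The entries of this matrix and of its inverse have degree at most $3$, so the entries of $w(x)-1$ are polynomials over $\mathbb F_p$ in the $a_j,b_j,c_j$ of total degree at most $6n$. The Schwartz--Zippel lemma says that a nonzero polynomial over $\mathbb F_p$ of total degree $D$ vanishes at a uniform random point with probability at most $D/p$. So it suffices to show that some entry is a nonzero polynomial, that is, to find $a_j,b_j,c_j\in\mathbb F$ with $w(x)\ne1$. Every $Y\in\mathrm{SL}_2(\mathbb F)$ with $Y_{21}\ne0$ has the form $u(a)l(b)u(c)$: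 take $b=Y_{21}$, $a=(Y_{11}-1)/b$, $c=(Y_{22}-1)/b$, and the last entry agrees because both determinants are $1$. It thus suffices to find $x$ with $w(x)\ne1$ and $(x_j)_{21}\ne0$ for all $j$.

We let $x$ run along a polynomial curve and compute the leading coefficient of $w$. Let $\xi_\infty$ be the line spanned by $(1,0)^{T}$ in $\mathbb F^2$; then $Y_{21}=0$ if and only if $Y\xi_\infty=\xi_\infty$. A matrix in $\mathrm{SL}_2(\mathbb F)$ other than $\pm1$ has at most two eigenlines, and $\mathbb F$ is infinite. Choose $P\in\mathrm{SL}_2(\mathbb F)$ such that $P^{-1}\xi_\infty$ differs from $\xi_\infty$ and from the eigenlines of all $\bar\psi_i$. Then $P_{21}\ne0$ and $\kappa_i:=(P\bar\psi_iP^{-1})_{21}\ne0$. Next choose lines $\xi_j\ne\xi_\infty$, one $j$ after the other, such that $r(\gamma_i)\xi_{j_{i+1}}\ne\xi_{j_i}$ for $1\le i\le n-1$. Each such condition excludes finitely many lines: if $j_i\ne j_{i+1}$, the line chosen later must avoid one line, and if $j_i=j_{i+1}$, the line must avoid the eigenlines of $r(\gamma_i)\ne\pm1$. Take $P_j\in\mathrm{SL}_2(\mathbb F)$ with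 $P_j\xi_\infty=\xi_j$. Then $(P_j)_{21}\ne0$ and $\kappa_i':=(P_{j_i}^{-1}r(\gamma_i)P_{j_{i+1}})_{21}\ne0$.

Put $x_j(T)=P_ju(T)P$ and $\mathsf n=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, so that $u(T)=1+T\mathsf n$ and $\mathsf nY\mathsf n=Y_{21}\mathsf n$ for every $Y$. The matrix $u(T)P\bar\psi_iP^{-1}u(-T)$ has degree $2$ in $T$ with leading coefficient $-\kappa_i\mathsf n$. Hence the coefficient of $T^{2n}$ in $w(x(T))$ is
\[
\prod_{i=1}^n(-\kappa_i)\prod_{i=1}^{n-1}\kappa_i'\ \cdot\ r(\gamma_0)P_{j_1}\mathsf nP_{j_n}^{-1}r(\gamma_n)\ne0,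
\]
and $w(x(T))=1$ for finitely many $T$ only. The coefficient of $T$ in $(x_j(T))_{21}$ is $(P_j)_{21}P_{21}\ne0$, so this entry vanishes for one $T$ only. Any other $T\in\mathbb F$ gives the required $x$.
\end{proof}

\section{The surface}\label{sec:construction}

Fix $R_0\ge16$ with $10/R_0$ smaller than the injectivity radius of $\Sigma_0$. The construction depends on a prime $p\ge p_1$, real numbers $R\ge R_0$ and $m\ge1$, and a tuple $(x_j)\in Q^{\mathcal J}$; these are chosen in Section~\ref{sec:topology}. In $\Sigma_0$ and in each of its coverings, a ball of radius at most $10/R$ is an embedded disc that lifts to a ball in $\mathbb H$. Note that $\log R\ge1$.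

\subsection{Cells and mouths}
A ball of radius $\varrho$ in $\mathbb H$ has area $4\pi\sinh^2(\varrho/2)=2\pi(\cosh\varrho-1)$, which lies between $\pi\varrho^2$ and $\pi e^\varrho$. Comparing areas, a set in $\mathbb H$ with mutual distances at least $1/R$ has at most $4R^2e^{\varrho+1/2R}\le7R^2e^\varrho$ points in a ball of radius $\varrho$, and at most $C$ points in a ball of radius $3/R$.

For each $R$ fix a maximal subset $\{y_j\}_{j\in\mathcal J}$ of $\Sigma_0$ with mutual distances at least $1/R$. The open balls $B(y_j,1/R)$ cover $\Sigma_0$ by maximality, the open balls $B(y_j,1/2R)$ are disjoint, and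
\begin{equation}\label{eq:J}
J:=|\mathcal J|\le\frac{4\pi(h_0-1)}{\pi/4R^2}=16(h_0-1)R^2 .
\end{equation}
Fix lifts $\tilde y_j\in\mathbb H$. Let $\zeta$ be a Poincar\'e disc coordinate centered at a point and $v=2R\zeta$. The metric is $ds=R^{-1}|dv|/(1-|v|^2/4R^2)$, so
\begin{equation}\label{eq:metric}
|dv|/R\le ds,\qquad\text{and}\qquad ds\le1.001\,|dv|/R\ \text{ on }|v|\le1 .
\end{equation}
In such a coordinate at $y_j$, take the four discs $D=\{|v-v_0|<0.05\}$ with $v_0\in\{\pm0.25,\pm0.25i\}$, label them $D_{j,\iota,\pm}$ $(\iota=1,2)$, and give each the coordinate $z=20(v-v_0)$, so that $D=\{|z|<1\}$. The centers $v_0$ are at least $0.35$ apart, so the doubled discs $\{|z|<2\}$ are disjoint; they lie in $\{|v|<0.35\}\subset B(y_j,1/2R)$, so doubled discs at different $y_j$ are disjoint too. Each $D$ is a hyperbolic disc, of diameter less than $0.11/R$, and contains no $y_{j'}$.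

Let $\Sigma=\Gamma\backslash(\mathbb H\times Q)$ with $\gamma(y,x)=(\gamma y,r(\gamma)x)$. This is a covering of $\Sigma_0$ of degree $|Q|$, possibly disconnected; $[y,x]$ denotes the class of $(y,x)$, so that
\begin{equation}\label{eq:class}
[\gamma y,x]=[y,r(\gamma)^{-1}x].
\end{equation}
A \emph{cell} is a pair $\alpha=(j,x)\in\mathcal J\times Q$; it has \emph{type} $j$, \emph{center} $y_\alpha=[\tilde y_j,x]$ and ball $B_\alpha=B(y_\alpha,1/R)$. The centers are the preimages of the points $y_j$, so their mutual distances are at least $1/R$ and the $B_\alpha$ cover $\Sigma$. The lifts $D_{\alpha,\iota,\pm}\subset B(y_\alpha,1/2R)$ of the discs $D_{j,\iota,\pm}$ are the four \emph{mouths} of the cell $\alpha$.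

\subsection{Handles}
With $s_{j,\iota}$ as in \eqref{eq:Phi}, for each triple $h=(j,\iota,x)$ plumb the mouth $D_{h+}=D_{(j,x),\iota,+}$ to the mouth $D_{h-}=D_{(j,s_{j,\iota}x),\iota,-}$ with modulus $m$. Since $x\mapsto s_{j,\iota}x$ is a bijection, every mouth is used exactly once. The result $M$ consists of $\Sigma^\circ=\Sigma\setminus\bigcup D$ (all open mouths removed) and $2J|Q|$ cylinders $Z_h$. It is connected: the handles of type $j$ connect all cells of type $j$ because $s_{j,1},s_{j,2}$ generate $Q$, and every component of $\Sigma$ covers $\Sigma_0$ and so contains cells of all types. From $2-2g=|Q|(2-2h_0)-4J|Q|$ we get $g=1+|Q|(h_0-1+2J)$.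

Let $S\subset H^1(M;\mathbb R)$ be the Poincar\'e dual of the span of the cuffs of the $Z_h$ in $H_1(M;\mathbb R)$. Then $\dim S\le2J|Q|$.

\subsection{Killing the cuffs}
The cuffs are short nontrivial loops, so girth cannot be formulated in $M$. We pass to a complex in which they die. Let $o_{h\pm}$ be the center ($z=0$) of $D_{h\pm}$, and let $X$ be obtained from $\Sigma$ by attaching, for each $h$, an arc $\sigma_h$ from $o_{h+}$ to $o_{h-}$. Define $\pi:M\to X$ as the inclusion on $\Sigma^\circ$; on $Z_h$, the third $0\le\tau\le m/3$ is mapped onto $\overline D_{h+}$ by keeping $\arg z$ and setting $|z|=1-3\tau/m$, the middle third $Z_h^{\mathrm{mid}}$ is projected to $\sigma_h$ along the cuffs, and the last third is mapped onto $\overline D_{h-}$ by the same rule in the coordinate $z'$ (Figure~\ref{fig:pi}).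

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \s in {0,7}{
\draw (\s-2,3) -- (\s+1.4,3) -- (\s+2,3.8) -- (\s-1.4,3.8) -- cycle;
\draw (\s-2,0) -- (\s+1.4,0) -- (\s+2,0.8) -- (\s-1.4,0.8) -- cycle;}
\draw (0,3.4) ellipse (0.6 and 0.18);
\draw (0,0.4) ellipse (0.6 and 0.18);
\draw (-0.6,0.4) -- (-0.6,3.4);
\draw (0.6,0.4) -- (0.6,3.4);
\draw[dashed] (0,1.4) ellipse (0.6 and 0.18);
\draw[dashed] (0,2.4) ellipse (0.6 and 0.18);
\node at (1.3,1.9) {$Z_h^{\mathrm{mid}}$};
\draw[->] (2.8,1.9) -- (4.2,1.9);
\node at (3.5,2.2) {$\pi$};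
\draw[fill=gray!25] (7,3.4) ellipse (0.6 and 0.18);
\draw[fill=gray!25] (7,0.4) ellipse (0.6 and 0.18);
\draw[thick] (7,0.4) -- (7,3.4);
\fill (7,0.4) circle (0.05);
\fill (7,3.4) circle (0.05);
\node at (7.4,1.9) {$\sigma_h$};
\node at (8.2,3.45) {$D_{h+}$};
\node at (8.2,0.45) {$D_{h-}$};
\end{tikzpicture}
\caption{A handle of the surface $M$ joining two sheets (left) and its image in the complex $X$ (right). The outer thirds of the cylinder fill in the two removed discs, and the middle third collapses onto an arc joining their centers.}\label{fig:pi}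
\end{figure}

\begin{lemma}\label{lem:cuffs}
The kernel of $\pi_*:H_1(M;\mathbb R)\to H_1(X;\mathbb R)$ is the span of the cuffs.
\end{lemma}

\begin{proof}
Let $\bar X$ be $X$ with each arc $\sigma_h$ collapsed to a point, and $\bar M$ be $M$ with each $Z_h^{\mathrm{mid}}$ collapsed to a point. The arcs are disjoint contractible subcomplexes, so $X\to\bar X$ is a homotopy equivalence. The map $\pi$ induces a continuous bijection $\bar M\to\bar X$ of compact Hausdorff spaces, hence a homeomorphism. So $\ker\pi_*$ is the kernel of $H_1(M)\to H_1(\bar M)$. Let $M^c$ be $M$ with a cone attached over each $Z_h^{\mathrm{mid}}$. Collapsing each cone is a homotopy equivalence $M^c\to\bar M$ that extends the map $M\to\bar M$. By the exact sequence of the pair and excision, the kernel of $H_1(M)\to H_1(M^c)$ is the image of $H_2(M^c,M)\cong\bigoplus_hH_1(Z_h^{\mathrm{mid}})$, which is the span of the cuffs.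
\end{proof}

Let $X_0$ be $\Sigma_0$ with $2J$ arcs attached, one from the center of $D_{j,\iota,+}$ to the center of $D_{j,\iota,-}$ for each $(j,\iota)$. Mapping $\sigma_{(j,\iota,x)}$ to the arc $(j,\iota)$ makes $X$ a covering of $X_0$ of degree $|Q|$. If $h$ joins the cell $\alpha\supset D_{h+}$ to the cell $\beta\supset D_{h-}$, the \emph{jump} along $h$ is the path in $X$ made of the geodesic from $y_\alpha$ to $o_{h+}$, the arc $\sigma_h$, and the geodesic from $o_{h-}$ to $y_\beta$; the reverse path is also called a jump. A path in $\Sigma\subset X$ is a \emph{core path}.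

Fix $\tilde y_*\in\mathbb H$ with image $y_*\in\Sigma_0$, and call the geodesic from $\tilde y_*$ to $\tilde y_j$, and its projections, the \emph{tail} of type $j$. Paths are concatenated from left to right. Let $\gamma\in\Gamma$ correspond to the projection of a path from $\tilde y_*$ to $\gamma\tilde y_*$, and $t_{j,\iota}$ to the loop made of the tail of type $j$, the projection of a jump along a handle $(j,\iota,x)$, and the tail backwards. Attaching an arc to a connected complex adds a free generator to $\pi_1$, represented by any loop crossing the arc once, so this identifies $\pi_1(X_0,y_*)$ with $G$.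

\begin{lemma}\label{lem:mono}
The lift to $X$ starting at $[\tilde y_*,x]$ of a loop of class $w\in G$ ends at $[\tilde y_*,\Phi(w)^{-1}x]$.
\end{lemma}

\begin{proof}
For $w=\gamma$ the lift ends at $[\gamma\tilde y_*,x]=[\tilde y_*,r(\gamma)^{-1}x]$ by \eqref{eq:class}. For $w=t_{j,\iota}$ it runs to $[\tilde y_j,x]$, jumps to $[\tilde y_j,s_{j,\iota}x]$ and returns to $[\tilde y_*,s_{j,\iota}x]$, and $s_{j,\iota}=\Phi(t_{j,\iota})^{-1}$. If the statement holds for $w$ and $w'$, the lift of $ww'$ ends at $[\tilde y_*,\Phi(w')^{-1}\Phi(w)^{-1}x]=[\tilde y_*,\Phi(ww')^{-1}x]$; the case $w'=w^{-1}$ of the same computation handles inverses.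
\end{proof}

\section{Girth}\label{sec:girth}

A \emph{$(b,\ell)$-loop} is a loop in $X$ that is a cyclic concatenation of at most $b$ jumps and of core paths of total length at most $\ell$.

\begin{proposition}\label{prop:girth}
There are absolute constants $\delta\in(0,\frac12]$ and $p_2\ge p_1$ such that for every prime $p\ge p_2$ and every $R\ge R_0$ there is $(x_j)\in Q^{\mathcal J}$ for which every $(b_*,\ell_*)$-loop is null-homotopic in $X$, where
\[
b_*=\frac{\delta\log p}{\log R},\qquad\ell_*=\delta\log p .
\]
\end{proposition}

The conjugating elements must differ from type to type. If $j\ne j'$ and $x_j=x_{j'}$, then $w=t_{j,1}t_{j',1}^{-1}\ne1$ has $\Phi(w)=1$, and it lifts to a homotopically nontrivial loop with two jumps and core length $2d(\tilde y_j,\tilde y_{j'})$.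

\begin{proof}
Let first $\delta\in(0,\frac12]$ be arbitrary, and let $p$ be so large that $\ell_*\le\frac12\log p<2\log p-2D_0$.

\emph{From loops to words.} A loop without jumps lifts to a path in $\mathbb H\times\{x\}$ from $(y,x)$ to $\gamma(y,x)$, so $r(\gamma)=1$ and $d(y,\gamma y)\le\ell_*$. By Lemma~\ref{lem:disp}, $\gamma=1$, and the loop is null-homotopic. Consider a loop with $b$ jumps, $1\le b\le b_*$. Start at a jump, and write the loop as jump, core path, jump, core path, and so on, allowing constant core paths. The $i$-th jump joins two cells of the same type $j_i$, and the $i$-th core path joins a center of type $j_i$ to a center of type $j_{i+1}$, with $j_{b+1}=j_1$. Project to $X_0$, conjugate by the tail of type $j_1$, and at each junction insert a tail backwards and forwards. Each jump becomes some $t_i=t_{j_i,\iota_i}^{\pm1}$. The $i$-th core path lifts to a path in $\mathbb H$ from $\tilde y_{j_i}$ to some $\gamma_i\tilde y_{j_{i+1}}$; with its two tails it lifts to a path from $\tilde y_*$ to $\gamma_i\tilde y_*$, so it becomes $\gamma_i$. The resulting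 loop at $y_*$ thus has class in the set $\mathcal W$ of elements
\begin{equation}\label{eq:W}
w=t_1\gamma_1\cdots t_b\gamma_b,\qquad 1\le b\le b_*,\quad t_i=t_{j_i,\iota_i}^{\pm1},\quad\sum_{i=1}^bd(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}})\le\ell_*,\quad j_{b+1}=j_1 .
\end{equation}
It has a closed lift to $X$, freely homotopic to the given loop, so $\Phi(w)=1$ by Lemma~\ref{lem:mono}. Coverings are injective on $\pi_1$. Hence it suffices to choose $(x_j)$ such that $\Phi(w)\ne1$ for all $w\in\mathcal W\setminus\{1\}$.

\emph{Counting words.} Fix $b$, and round the distances in \eqref{eq:W} up to integers $n_i\ge0$, with $\sum n_i\le\ell_*+b$. The number of tuples of $b$ nonnegative integers with sum at most $N$ is $\binom{N+b}b\le2^{N+b}$, so there are at most $2^{\ell_*+2b}$ tuples $(n_i)$. There are $4J$ choices of $t_1$. The points $\gamma\tilde y_j$ $(\gamma\in\Gamma,\ j\in\mathcal J)$ are distinct with mutual distances at least $1/R$, so given $t_i$ there are at most $7R^2e^{n_i}$ choices of $(\gamma_i,j_{i+1})$, and then $4$ choices of $t_{i+1}$. By \eqref{eq:J} and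 $\log R\ge1$,
\[
|\mathcal W|\le\sum_{1\le b\le b_*}4J\,(28R^2)^b\,e^{\ell_*+b}\,2^{\ell_*+2b}\le e^{C_1(b_*\log R+\ell_*)}=p^{2C_1\delta},
\]
where $C_1$ does not depend on $\delta$, $R$, $p$ (the number of terms is at most $e^{b_*}$, and the sum is empty if $b_*<1$). Fix $\delta=1/(4C_1)$. Then $|\mathcal W|\le p^{1/2}$.

\emph{Reducing a word.} Let $1\ne w\in\mathcal W$. To apply Lemma~\ref{lem:random} we must cancel what cancels in $G$ without losing control of the displacements. Put $j_0=j_1$, and consider expressions
\[
w=\gamma_0\psi_1\gamma_1\cdots\psi_n\gamma_n,\qquad\psi_i\in\mathcal F_{j_i},\quad\sum_{i=1}^n|\psi_i|\le b_*,\quad\sum_{i=0}^nd(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}})\le\ell_*,\quad j_{n+1}=j_0,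
\]
where $|\cdot|$ is word length and $j_0$ stays fixed. Expression \eqref{eq:W} has this form with $\gamma_0=1$, $n=b$, $\psi_i=t_i$. If some $\psi_i=1$, delete it and merge $\gamma_{i-1}\gamma_i$; the conditions persist because
\[
d(\tilde y_{j_{i-1}},\gamma_{i-1}\gamma_i\tilde y_{j_{i+1}})\le d(\tilde y_{j_{i-1}},\gamma_{i-1}\tilde y_{j_i})+d(\tilde y_{j_i},\gamma_i\tilde y_{j_{i+1}}).
\]
If $\gamma_i=1$ and $j_i=j_{i+1}$ for some $1\le i\le n-1$, merge $\psi_i\psi_{i+1}$; the term that disappears from the sum is $0$. Each step lowers $n$, so the process stops, with $n\le b_*$.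

If it stops at $n=0$, then $w=\gamma_0\ne1$ moves $\tilde y_{j_0}$ by at most $\ell_*$, so $\Phi(w)=r(\gamma_0)\ne1$ by Lemma~\ref{lem:disp}, whatever $(x_j)$ is. Suppose it stops at $n\ge1$. For $1\le i\le n-1$ with $j_i=j_{i+1}$ we have $\gamma_i\ne1$ and $d(\tilde y_{j_i},\gamma_i\tilde y_{j_i})\le\ell_*$, so $r(\gamma_i)\ne\pm1$ by Lemma~\ref{lem:disp}. Each $\psi_i\ne1$ gives an integral matrix $Y_i$, a product of at most $b_*$ factors $\mathsf a^{\pm1},\mathsf b^{\pm1}$, with reduction $\bar\psi_i$. These factors have operator norm $1+\sqrt2<e$, so the entries of $Y_i$ are at most $e^{b_*}\le p^\delta<p$ in absolute value. If $\bar\psi_i=\pm1$, the off-diagonal entries of $Y_i$ would be divisible by $p$, hence zero, and $Y_i=\pm1$; this is impossible for a nontrivial element of the torsion-free group $\langle\mathsf a,\mathsf b\rangle$. So Lemma~\ref{lem:random} gives $\Pr[\Phi(w)=1]\le6b_*/p$.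

\emph{Union bound.} The probability that $\Phi(w)=1$ for some $w\in\mathcal W\setminus\{1\}$ is at most $p^{1/2}\cdot6b_*/p\le3p^{-1/2}\log p<1$ for large $p$.
\end{proof}

\section{A level set that meets few cells}\label{sec:level}

We now carry out the analytic half of Proposition~\ref{prop:model} on $M$. We measure a level set by the number of cells it meets rather than by its length, because in Section~\ref{sec:topology} the level set is rerouted near the mouths, and the rerouted cycle stays close to the same cells. Put $B^\circ_\alpha=B_\alpha\cap\Sigma^\circ\subset M$, and for a map $f:M\to\mathbb R/\mathbb Z$ and $t\in\mathbb R/\mathbb Z$ let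
\[
\mathcal T_t=\{\alpha:\ t\in f(B^\circ_\alpha)\}.
\]

\begin{proposition}\label{prop:level}
There are absolute constants $c_1>0$ and $C_5$ such that the following holds for all $p\ge p_1$, $R\ge R_0$, $m\ge1$ and $(x_j)$. Let $0\ne\omega=df\in H^1(M;\mathbb Z)$ be harmonic of energy $E$ with
\begin{equation}\label{eq:small}
(J^2+m)E\le c_1|Q| .
\end{equation}
Then there is $t\in\mathbb R/\mathbb Z$ that is a regular value of $f$ and of $f|_{\partial D}$ for all mouths $D$, and satisfies $|\mathcal T_t|\le C_5\sqrt m\,E$.
\end{proposition}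

The first step is to replace $f$ by its values at the centers. The error is controlled by the energy near the cell. A cell is bordered by the circles $\partial D$, and to apply (F3) there we need a little room inside the cylinders. For a mouth $D$ let $N_D=\{e^{-\pi/2}<|z|\le1\}\subset M$ be the collar of height $\frac14$ in its cylinder; these collars are disjoint because $m\ge1$. Put
\[
\widehat B_\alpha=\big(B(y_\alpha,3/R)\cap\Sigma^\circ\big)\cup\bigcup_{D\cap B(y_\alpha,2/R)\ne\emptyset}N_D,\qquad e_\alpha=\int_{\widehat B_\alpha}|df|^2 .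
\]
A point of $\Sigma^\circ$ is within $3/R$ of at most $C$ centers, and a mouth, having diameter less than $0.11/R$, meets $B(y_\alpha,2/R)$ for at most $C$ cells $\alpha$. So each point of $M$ lies in at most $C_2$ sets $\widehat B_\alpha$, and
\begin{equation}\label{eq:mult}
\sum_\alpha e_\alpha\le C_2E .
\end{equation}

\begin{lemma}\label{lem:osc}
Any two points of $B^\circ_\alpha$ are joined by a path in $M$ along which $\int|df|\le C_3\sqrt{e_\alpha}$.
\end{lemma}

\begin{proof}
Join the points by the geodesic segment in $B_\alpha$, of length less than $2/R$. A mouth $D$ is convex and does not contain the endpoints, so it meets the segment in a chord or not at all. Replace each chord by the shorter arc of $\partial D$. By \eqref{eq:metric} the arc is at most $1.001\cdot\frac\pi2<2$ times as long as the chord. The new path has length at most $4/R$ and lies in $\Sigma^\circ\cap B(y_\alpha,1.2/R)$. It suffices to show $|df|\le CR\sqrt{e_\alpha}$, in the hyperbolic metric, at each point $q$ of the path.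

Suppose $1\le|z(q)|\le\frac32$ for some mouth $D$. The disc $\Delta$ of radius $\frac12$ about $q$ in the coordinate $z$ lies in $\{\frac12<|z|<2\}$. Its part with $|z|\ge1$ lies in $\Sigma^\circ$, since doubled mouths are disjoint, and within $0.03/R$ of $q$. Its part with $|z|\le1$ lies in $N_D$, since $e^{-\pi/2}<\frac12$, and $D$ meets $B(y_\alpha,2/R)$, since $q$ is within $0.03/R$ of $D$. So $\Delta\subset\widehat B_\alpha$. By (F3) the gradient of $f$ at $q$ in the coordinate $z$ is at most $2\sqrt{e_\alpha/\pi}$, and $ds\ge|dz|/20R$ gives $|df(q)|\le40R\sqrt{e_\alpha/\pi}$.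

Otherwise any path from $q$ to a mouth crosses the annulus $1\le|z|\le\frac32$ of that mouth, so it has length at least $0.025/R$ by \eqref{eq:metric}. Hence $B(q,0.02/R)\subset\Sigma^\circ\cap B(y_\alpha,3/R)\subset\widehat B_\alpha$. In the coordinate $v$ centered at $q$ this ball contains $\{|v|<0.019\}$, and (F3) gives $|df(q)|\le R\sqrt{e_\alpha/\pi}/0.019$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:level}]
Note that $y_\alpha\in B^\circ_\alpha$. Put $\varphi_\alpha=e^{2\pi if(y_\alpha)}$, $F_j(x)=\varphi_{(j,x)}$, and let $\bar F_j$ be the mean of $F_j$ over $Q$. If two points are joined by a path with $\int|df|\le\kappa$, the values of $e^{2\pi if}$ at them differ by at most $2\pi\kappa$.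

\emph{Step 1: each $F_j$ is nearly constant.} Let $h$ join the cells $\alpha\supset D_{h+}$ and $\beta\supset D_{h-}$, and let $E_h$ be the energy of $f$ on $Z_h$. The segment of Lemma~\ref{lem:cyl}(ii) has its ends on $\partial D_{h+}\subset B^\circ_\alpha$ and $\partial D_{h-}\subset B^\circ_\beta$. With Lemma~\ref{lem:osc},
\[
|\varphi_\alpha-\varphi_\beta|\le2\pi\big(C_3\sqrt{e_\alpha}+\sqrt{mE_h}+C_3\sqrt{e_\beta}\big),\qquad|\varphi_\alpha-\varphi_\beta|^2\le C(e_\alpha+e_\beta+mE_h).
\]
Sum over all handles. Each cell occurs four times, $\sum_hE_h\le E$, and $m\ge1$, so by \eqref{eq:mult} the right side sums to at most $CmE$. The left side sums to $\sum_j\sum_{\iota,x}|F_j(s_{j,\iota}x)-F_j(x)|^2$. By \eqref{eq:exp} for the pairs $(s_{j,1},s_{j,2})$,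
\begin{equation}\label{eq:var}
\sum_j\sum_{x\in Q}|F_j(x)-\bar F_j|^2\le C_4mE .
\end{equation}

\emph{Step 2: the constants agree.} Handles join cells of the same type only, so \eqref{eq:var} does not compare different $\bar F_j$. For that we use the core surface; a crude bound suffices, because the energy is spread over $|Q|$ sheets. Let $\Sigma_0^\circ$ be $\Sigma_0$ minus the discs $D_{j,\iota,\pm}$ and $B_j^\circ=B(y_j,1/R)\cap\Sigma_0^\circ$. Call $j,j'$ neighbors if $B_j^\circ\cap B^\circ_{j'}\ne\emptyset$. In this case a common point has a lift $\tilde q$ within $1/R$ of $\tilde y_j$ and of $\gamma\tilde y_{j'}$ for some $\gamma\in\Gamma$. By \eqref{eq:class}, for every $x$ the point $[\tilde q,x]$ lies in $B^\circ_\alpha\cap B^\circ_{\alpha'}$ with $\alpha=(j,x)$, $\alpha'=(j',r(\gamma)^{-1}x)$, so $|\varphi_\alpha-\varphi_{\alpha'}|^2\le C(e_\alpha+e_{\alpha'})$ by Lemma~\ref{lem:osc}. As $x\mapsto r(\gamma)^{-1}x$ is a bijection, Cauchy--Schwarz and \eqref{eq:mult} give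
\[
|\bar F_j-\bar F_{j'}|^2\le\frac1{|Q|}\sum_x|F_j(x)-F_{j'}(r(\gamma)^{-1}x)|^2\le\frac{CE}{|Q|}.
\]
The neighbor graph on $\mathcal J$ is connected, because $\Sigma_0^\circ$ is connected and covered by the nonempty relatively open sets $B_j^\circ$. So $|\bar F_j-\bar F_{j'}|\le(CJ^2E/|Q|)^{1/2}$ for all $j,j'$. Since $|F_j|=1$, \eqref{eq:var} gives
\[
1-|\bar F_j|\le1-|\bar F_j|^2=\frac1{|Q|}\sum_x|F_j(x)-\bar F_j|^2\le\frac{C_4mE}{|Q|}.
\]
Choose $c_1$ so small that \eqref{eq:small} makes both bounds at most $\frac1{20}$. Fix $j_0$ and add a constant to $f$ so that $\bar F_{j_0}>0$; this only translates the levels $t$. Then $|\bar F_{j_0}-1|\le\frac1{20}$ and $|\bar F_j-1|\le\frac1{10}$ for all $j$. This is the only use of \eqref{eq:small}.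

\emph{Step 3: few cells are atypical.} Let $\mathcal A=\{\alpha:|\varphi_\alpha-1|\ge\frac12\}$ and $\mathcal E=\{\alpha:e_\alpha\ge(10C_3)^{-2}\}$. For $(j,x)\in\mathcal A$ we have $|F_j(x)-\bar F_j|\ge\frac25$, so $|\mathcal A|\le\frac{25}4C_4mE$ by \eqref{eq:var}. By \eqref{eq:mult}, $|\mathcal E|\le100C_3^2C_2E$.

\emph{Step 4: averaging over levels.} The bound $|\mathcal A|\le CmE$ is too weak by itself; the gain to $\sqrt m\,E$ comes, as in the coarea estimate, from the fact that a cell of small energy meets few levels. Let $I_\alpha\subset\mathbb R/\mathbb Z$ be the set of points within $C_3\sqrt{e_\alpha}$ of $f(y_\alpha)$. It contains $f(B^\circ_\alpha)$ by Lemma~\ref{lem:osc} and has measure at most $2C_3\sqrt{e_\alpha}$. Let $t\in[\frac14,\frac34]$ and $\alpha\in\mathcal T_t\setminus\mathcal E$. Then $t\in I_\alpha$ and $C_3\sqrt{e_\alpha}<\frac1{10}$, so $f(y_\alpha)$ is at distance at least $0.15$ from $0$, and $|\varphi_\alpha-1|\ge2\sin(0.15\pi)>\frac12$. Thus $|\mathcal T_t|\le\nu(t):=|\mathcal E|+\#\{\alpha\in\mathcal A:t\in I_\alpha\}$, and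
\[
\int_{1/4}^{3/4}\nu(t)\,dt\le\tfrac12|\mathcal E|+2C_3\sum_{\alpha\in\mathcal A}\sqrt{e_\alpha}\le\tfrac12|\mathcal E|+2C_3\sqrt{|\mathcal A|}\sqrt{C_2E}\le\tfrac14C_5\sqrt m\,E
\]
for a suitable absolute $C_5$. By Markov's inequality $\nu(t)>C_5\sqrt m\,E$ on a set of measure at most $\frac14$, so $\nu(t)\le C_5\sqrt m\,E$ on a subset of $[\frac14,\frac34]$ of positive measure. By Sard's theorem the critical values of $f$ and of the finitely many maps $f|_{\partial D}$ have measure zero.
\end{proof}

\section{From the level set to a short loop}\label{sec:topology}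

Call a handle $h$ \emph{wound} (for $f$) if $f$ has nonzero degree on the cuff of $Z_h$, and let $\mathcal H$ be the set of wound handles. By Lemma~\ref{lem:cyl}(i),
\begin{equation}\label{eq:wound}
|\mathcal H|\le E/m .
\end{equation}

\begin{proposition}\label{prop:loop}
Let $\omega=df\in H^1(M;\mathbb Z)\setminus S$ be harmonic, and let $t$ be a regular value of $f$ and of all $f|_{\partial D}$. Then there is an $(|\mathcal H|,\,6|\mathcal T_t|/R)$-loop that is nonzero in $H_1(X;\mathbb R)$.
\end{proposition}

The level set may run through many handles that are not wound, but its strands there cancel in pairs in homology and can be cut off. What remains is a cycle near the cells of $\mathcal T_t$ and the arcs of wound handles. Its length is not controlled, so we push it into a graph with vertex set $\mathcal T_t$ and short edges, where a simple cycle has at most $|\mathcal T_t|$ edges.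

\begin{proof}
We use singular chains with real coefficients, and write $c\equiv c'$ if the $1$-chains $c,c'$ of $X$ differ by a boundary; then $\partial c=\partial c'$. A $1$-cycle supported in a contractible subset is $\equiv0$. Let $\Lambda=f^{-1}(t)$, oriented as in (F2). Since $\omega\notin S$, the class $[\Lambda]$ is not in the span of the cuffs, so $\pi_*[\Lambda]\ne0$ by Lemma~\ref{lem:cuffs}. This is where $\omega\notin S$ is used.

\emph{Step 1: straightening in the handles.} For a mouth $D$ let $D^+=\{|z|<\frac{11}{10}\}\subset\Sigma$. Put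
\[
U_\alpha=B_\alpha\cup\bigcup\{D^+:\overline D\cap B_\alpha\ne\emptyset\}\subset B(y_\alpha,2/R),\qquad V=\bigcup_{\alpha\in\mathcal T_t}U_\alpha .
\]
These sets are open. The $B^\circ_\alpha$ cover $\Sigma^\circ$, so each point of $\Lambda^\circ=\Lambda\cap\Sigma^\circ$ lies in $B^\circ_\alpha$ for some $\alpha$, and this $\alpha$ belongs to $\mathcal T_t$. In particular $\Lambda^\circ\subset V$, and
\begin{equation}\label{eq:mouth}
\Lambda\cap\partial D\ne\emptyset\ \Longrightarrow\ \overline D\subset U_\alpha\text{ for some }\alpha\in\mathcal T_t .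
\end{equation}
Since $t$ is a regular value of $f|_{\partial D}$, the curve $\Lambda$ is transverse to the circles $\partial D$, and as chains $\Lambda=\Lambda^\circ+\sum_h\Lambda_h$ with $\Lambda_h=\Lambda\cap Z_h$. Write $\partial\Lambda_h=a_h^++a_h^-$ with $a_h^\pm$ a signed sum of the points of $\Lambda\cap\partial D_{h\pm}$. The direction of $\Lambda$ is $\nabla f$ rotated by a right angle, so $\Lambda$ enters or leaves $Z_h$ at such a point according to the sign of the derivative of $f$ along the circle. Hence the sum of the coefficients of $a_h^+$ is, up to sign, the degree of $f$ on the cuff. Call it $-n_h$; then the sum for $a_h^-$ is $n_h$, and $n_h\ne0$ exactly when $h\in\mathcal H$. Let $c_h^\pm$ be the sum of the radii of $\overline D_{h\pm}$ from $o_{h\pm}$ to the points of $a_h^\pm$, with the same signs. Then $\partial c_h^+=a_h^++n_ho_{h+}$, $\partial c_h^-=a_h^--n_ho_{h-}$ and $\partial\sigma_h=o_{h-}-o_{h+}$. So $\pi(\Lambda_h)-c_h^+-n_h\sigma_h-c_h^-$ is a cycle in the contractible set $\overline D_{h+}\cup\sigma_h\cup\overline D_{h-}$, and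
\[
\pi(\Lambda)\equiv\Lambda':=\Lambda^\circ+\sum_h(c_h^++c_h^-)+\sum_{h\in\mathcal H}n_h\sigma_h .
\]
By \eqref{eq:mouth} each radius lies in some $U_\alpha$, $\alpha\in\mathcal T_t$. Subdividing $\Lambda^\circ$ finely, we may assume that $\Lambda'$ is a combination of arcs $\sigma_h$, $h\in\mathcal H$, and of paths each contained in one $U_\alpha$, $\alpha\in\mathcal T_t$. If $h\in\mathcal H$, then $a_h^\pm\ne0$, so $o_{h\pm}\in V$ by \eqref{eq:mouth}.

\emph{Step 2: the graph.} For points $q,q'\in\Sigma$ at distance less than $10/R$ let $[q,q']$ be the minimizing geodesic from $q$ to $q'$. For each $q\in V$ choose a label $\alpha(q)\in\mathcal T_t$ with $q\in U_{\alpha(q)}$, put $\kappa(q)=[q,y_{\alpha(q)}]$, a geodesic of length less than $2/R$, and extend $\kappa$ linearly to $0$-chains. Let $\mathcal G$ be the multigraph with vertex set $\mathcal T_t$ and two kinds of edges, each with a \emph{realization} as a path in $X$ between the corresponding centers.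
\begin{itemize}
\item A \emph{core edge} $\alpha\beta$ whenever $\alpha\ne\beta$ and $U_\alpha\cap U_\beta\ne\emptyset$, realized by $[y_\alpha,y_\beta]$, of length less than $4/R$.
\item For each $h\in\mathcal H$ a \emph{handle edge} from $\alpha(o_{h+})$ to $\alpha(o_{h-})$. If $y^\pm$ are the centers of the cells with mouths $D_{h\pm}$, it is realized by $[y_{\alpha(o_{h+})},y^+]$, the jump along $h$, and $[y^-,y_{\alpha(o_{h-})}]$. The two geodesics have length less than $2/R+1/2R<3/R$ each.
\end{itemize}
(The cells with centers $y^\pm$ need not belong to $\mathcal T_t$; this is why the connecting geodesics are needed.) Let $\Psi$ be the map from $1$-chains of $\mathcal G$ to $1$-chains of $X$ given by realization, for a fixed orientation of the edges.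

\emph{Step 3: pushing $\Lambda'$ into the graph.} We claim that every piece $\varsigma$ of $\Lambda'$ satisfies $\varsigma\equiv\Psi(\Xi_\varsigma)-\kappa(\partial\varsigma)$ for a $1$-chain $\Xi_\varsigma$ of $\mathcal G$. Let $\varsigma$ be a path in $U_\alpha$ from $q$ to $q'$, with labels $\beta=\alpha(q)$, $\beta'=\alpha(q')$. Then $q\in U_\alpha\cap U_\beta$ and $q'\in U_\alpha\cap U_{\beta'}$, and
\[
\varsigma-\kappa(q)-[y_\beta,y_\alpha]-[y_\alpha,y_{\beta'}]+\kappa(q')
\]
is a cycle supported in the disc $B(y_\alpha,4/R)$, hence $\equiv0$. Each of $[y_\beta,y_\alpha]$, $[y_\alpha,y_{\beta'}]$ is $\equiv\pm$ the realization of a core edge, or is constant and $\equiv0$. Next let $\varsigma=\sigma_h$ with $h\in\mathcal H$, and let $\Xi$ be its handle edge, with ends $\beta=\alpha(o_{h+})$, $\beta'=\alpha(o_{h-})$. Then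
\[
\Psi(\Xi)-\sigma_h\equiv\big([y_\beta,y^+]+[y^+,o_{h+}]\big)+\big([o_{h-},y^-]+[y^-,y_{\beta'}]\big)\equiv-\kappa(o_{h+})+\kappa(o_{h-})=\kappa(\partial\sigma_h),
\]
because $[y_\beta,y^+]+[y^+,o_{h+}]+\kappa(o_{h+})$ is a cycle in $B(y_\beta,4/R)$ and $[o_{h-},y^-]+[y^-,y_{\beta'}]-\kappa(o_{h-})$ is a cycle in $B(y_{\beta'},4/R)$. This proves the claim. Summing with the coefficients of $\Lambda'$ and using $\partial\Lambda'=0$, we get $\Lambda'\equiv\Psi(\Xi)$ for a $1$-chain $\Xi$ of $\mathcal G$. Then $\partial\Psi(\Xi)=0$, and distinct vertices have distinct centers, so $\Xi$ is a cycle of $\mathcal G$.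

\emph{Step 4: a simple cycle.} The cycle space of a finite multigraph is spanned by simple cycles, including loops and pairs of parallel edges. Since $[\Psi(\Xi)]=\pi_*[\Lambda]\ne0$, the realization of some simple cycle is nonzero in $H_1(X;\mathbb R)$. This cycle has $a\le|\mathcal T_t|$ vertices and $a$ distinct edges, of which $b\le|\mathcal H|$ are handle edges. Its realization consists of $b$ jumps and core paths of total length at most $4(a-b)/R+6b/R\le6a/R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\delta,p_2$ be as in Proposition~\ref{prop:girth} and $c_1,C_5$ as in Proposition~\ref{prop:level}. Fix an absolute constant $C_*\ge R_0$ with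
\begin{equation}\label{eq:Cstar}
C_*^2\ge36\,C_5^2\,\delta^{-3}\Big(\frac{\log C_*}{\log2}+2\Big),
\end{equation}
and for $K\ge2$ put
\[
R=C_*(K^3\log K)^{1/2},\qquad m=\delta^{-1}K\log R .
\]
Since $K^3\log K\ge8\log2>1$, we have $R\ge R_0$, $\log R\ge1$ and $m\ge1$. The number $J$ depends only on $R$, hence only on $K$, and $J\le C_0K^3\log K$ with $C_0=16(h_0-1)C_*^2$ by \eqref{eq:J}. Moreover
\begin{equation}\label{eq:logR}
\log R\le\log C_*+2\log K\le\Big(\frac{\log C_*}{\log2}+2\Big)\log K .
\end{equation}
Let $p\ge p_2$ and $K\le p^{1/4}$, choose $(x_j)$ by Proposition~\ref{prop:girth}, and let $M,S$ be as in Section~\ref{sec:construction}, where the genus of $M$ and the bound on $\dim S$ were computed.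

Let $\omega=df\in H^1(M;\mathbb Z)\setminus S$ have energy $E$, and suppose $E<K\log p$. By \eqref{eq:logR}, $m\le C'K\log K$, where $C'$ denotes constants depending on $\delta$ and $C_*$ only. So $(J^2+m)E\le C'K^7(\log p)^3\le C'p^{7/4}(\log p)^3$, while $|Q|=p(p^2-1)\ge p^3/2$. Hence \eqref{eq:small} holds for $p\ge p_0$, with $p_0\ge p_2$ absolute; this is the only use of $K\le p^{1/4}$. Let $t$ be given by Proposition~\ref{prop:level}. By \eqref{eq:wound}, $|\mathcal H|<K\log p/m=b_*$. By \eqref{eq:Cstar} and \eqref{eq:logR}, $R^2=C_*^2K^3\log K\ge36C_5^2\delta^{-3}K^3\log R$, so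
\[
\frac{6|\mathcal T_t|}R\le\frac{6C_5\sqrt m\,K\log p}R=\frac{6C_5\,\delta^{-1/2}K^{3/2}(\log R)^{1/2}}R\log p\le\delta\log p=\ell_* .
\]
Proposition~\ref{prop:loop} gives a $(b_*,\ell_*)$-loop that is nonzero in $H_1(X;\mathbb R)$, and Proposition~\ref{prop:girth} says that it is null-homotopic. This contradiction shows $E\ge K\log p$.
\end{proof}

\section{All genera}\label{sec:all}

Theorem~\ref{thm:main} produces a sparse set of genera. To reach a given genus $g$ we take the largest available genus below it and plumb the missing handles anywhere on the surface. Each new handle raises the genus by $1$ and the dimension of the exceptional subspace by at most $1$, so the difference of the two, which is what matters, does not decrease. What has to be shown is that new handles do not lower the energy of old classes by more than a constant factor.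

\begin{proposition}\label{prop:all}
There are $g_1$ and $c_2\in(0,1]$ such that for $g\ge g_1$ and $2\le K\le g^{1/20}$ there are a surface $M'$ of genus $g$ and a subspace $S'\subset H^1(M';\mathbb R)$ with
\[
\dim S'\le g-\frac{c_2\,g}{K^3\log K},\qquad|\omega|_{L^2}^2\ge\tfrac3{32}K\log g\quad\text{for all }\omega\in H^1(M';\mathbb Z)\setminus S' .
\]
\end{proposition}

\begin{proof}
\emph{The prime.} Let $J=J(K)$, so $J\le C_0g^{0.15}\log g\le g^{0.16}$ for large $g$. For a prime $q$ put $g_q=1+q(q^2-1)(h_0-1+2J)$. For large $g$ we have $g_2\le g$; let $p$ be the largest prime with $g_p\le g$. By Bertrand's postulate the next prime is at most $2p$, so $g\le1+8p^3(h_0-1+2J)$. Hence $p^3\ge cg^{0.84}$, and $p\ge g^{1/4}$ for large $g$. Therefore $p\ge p_0$, $\log p\ge\frac14\log g$ and $K\le p^{1/5}\le p^{1/4}$. Also $h_0-1+2J\le CK^3\log K$, so with $Q=\mathrm{SL}_2(\mathbb F_p)$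
\[
|Q|(h_0-1)\ge\frac{p^3}2\ge\frac{g-1}{16(h_0-1+2J)}\ge\frac{c_2\,g}{K^3\log K}.
\]

\emph{The surface and the subspace.} Take $M,S$ from Theorem~\ref{thm:main} and let $n=g-g_p\ge0$. Choose $2n$ disjoint closed coordinate discs $\{|z|\le2\}$ in $M$ and plumb them in pairs with modulus $m'=K\log p$. The result $M'$ has genus $g$ and contains $M^-=M\setminus\bigcup\{|z|<1\}$. Let $V'\subset H^1(M';\mathbb R)$ consist of the classes with zero period on the $n$ new cuffs. An integral class outside $V'$ has energy at least $m'\ge\frac K4\log g$ by Lemma~\ref{lem:cyl}(i).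

By excision $H^i(M,M^-)$ is the sum of the groups $H^i(\text{disc},\text{boundary})$, so the exact sequence of the pair, with real or integer coefficients, reads
$0\to H^1(M)\to H^1(M^-)\to H^2(M,M^-)$, the last map recording the periods on the $2n$ boundary circles. A class in $V'$ restricts to a class on $M^-$ with zero boundary periods, which therefore extends uniquely to $M$. This defines a linear map $\epsilon:V'\to H^1(M;\mathbb R)$ taking integral classes to integral classes. Its kernel consists of classes vanishing on $M^-$, so it lies in the image of $H^1(M',M^-;\mathbb R)$, the sum of $n$ groups $H^1(\text{cylinder},\text{boundary};\mathbb R)\cong\mathbb R$. Let $S'=\epsilon^{-1}(S)$. Then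
\[
\dim S'\le2J|Q|+n=2J|Q|+g-g_p\le g-|Q|(h_0-1)\le g-\frac{c_2\,g}{K^3\log K}.
\]

\emph{Energy comparison.} Let $\omega=df\in V'\setminus S'$ be integral, of energy $E'$. We extend $f|_{M^-}$ over the unit discs harmonically and pay with the energy of the surrounding annuli. On $1\le|z|\le2$ the map $f$ has degree zero on circles, so it lifts to a real function $\sum_ka_k(s)e^{ik\phi}$, where $z=e^{s+i\phi}$ and $0\le s\le L:=\log2$. Its energy on the annulus is $2\pi\sum_k\int_0^L(|\dot a_k|^2+k^2|a_k|^2)\,ds$. Fix $k\ne0$ and let $\chi(s)=|k|\tanh(|k|(L-s))$, so that $\dot\chi=\chi^2-k^2$ and $\chi(L)=0$. Expanding the square shows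
\[
|\dot a_k|^2+k^2|a_k|^2=|\dot a_k+\chi a_k|^2-\frac d{ds}\big(\chi|a_k|^2\big),
\]
so the $k$-th integral is at least $\chi(0)|a_k(0)|^2\ge\frac35|k|\,|a_k(0)|^2$, since $\tanh(|k|\log2)\ge\tanh\log2=\frac35$. The harmonic extension $\sum_ka_k(0)e^{|k|s+ik\phi}$ of the boundary values to $|z|\le1$ has energy $2\pi\sum_k\int_{-\infty}^02k^2|a_k(0)|^2e^{2|k|s}\,ds=2\pi\sum_k|k|\,|a_k(0)|^2$, at most $\frac53$ times the energy of the annulus. The annuli are disjoint, so extending over all discs yields a continuous, piecewise smooth map $M\to\mathbb R/\mathbb Z$ of energy at most $E'+\frac53E'$. It agrees with $f$ on $M^-$, so its class is $\epsilon(\omega)\in H^1(M;\mathbb Z)\setminus S$. By (F1) and Theorem~\ref{thm:main}, $\frac83E'\ge K\log p$, and $E'\ge\frac3{32}K\log g$.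
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
The function $\varrho/\log\varrho$ increases to infinity on $[e,\infty)$. Choose $\rho_0\ge e$ with $c_2\rho_0/(2\log\rho_0)\ge8$, and $g_0\ge g_1$ with $g_0^{1/10}\ge\rho_0$, so that $\rho'\ge\rho_0$. Put $K=\big(c_2\rho'/(2\log\rho')\big)^{1/3}$. Then $2\le K\le\rho'^{1/3}\le g^{1/30}\le g^{1/20}$. Also $\log K\le\frac13\log\rho'$, so $K^3\log K\le c_2\rho'/6<c_2\rho'$ and
\[
\frac{c_2\,g}{K^3\log K}>\frac g{\rho'}\ge\frac g\rho=g-k .
\]
Thus $\dim S'<k$ in Proposition~\ref{prop:all}, any $k$ independent lattice vectors of $M'$ include one outside $S'$, and $\lambda_k(M')^2\ge\frac3{32}K\log g$. This is the claim with $c=\frac3{32}(c_2/2)^{1/3}$. For $k=g$ we have $\rho=\infty$ and $\rho'=g^{1/10}$, and the bound equals $10^{1/3}c\,g^{1/30}(\log g)^{2/3}$.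
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
With $k=\eta(g)$ we have $\rho=g/(g-\eta(g))\to\infty$, hence $\rho'\to\infty$ and $\rho'/\log\rho'\to\infty$. For large $g$ let $M_g$ be a surface of genus $g$ for which $\lambda_{\eta(g)}^2$ is at least half the lower bound of Theorem~\ref{thm:quant}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
If $\limsup\eta(g)/g=1$, take $g_i\to\infty$ with $\eta(g_i)/g_i\to1$. Theorem~\ref{thm:quant} with $g=g_i$, $k=\eta(g_i)$ gives surfaces with $\lambda_{\eta(g_i)}^2/\log g_i\to\infty$, so no constant $C$ exists. If $\limsup\eta(g)/g<1$, there are $\lambda<1$ and $g_*$ with $\eta(g)\le\lambda g$ for $g\ge g_*$. Theorem~\ref{thm:BPS}, applied to the function equal to $\eta(g)$ for $g\ge g_*$ and to $0$ for $g<g_*$, gives the bound for $g\ge g_*$. For $2\le g<g_*$, Lemma~\ref{lem:2g} and $\eta(g)\le g$ give $\lambda_{\eta(g)}(M)^2\le2g_*\le2g_*\log(g+1)$.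
\end{proof}

\begin{remark}
Theorem~\ref{thm:quant} gives a rate at which the constant $C_\lambda$ of Theorem~\ref{thm:BPS} must blow up as $\lambda\to1$. We do not claim that the exponent $1/3$ is optimal.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BPS}
Florent Balacheff, Hugo Parlier and St\'ephane Sabourau,
\emph{Short loop decompositions of surfaces and the geometry of Jacobians},
arXiv:1011.2962 (2010).

\bibitem{Ban}
Banaszczyk, Math. Ann. 296 (1993).

\bibitem{BG}
Bourgain and Gamburd, Ann. of Math. 167 (2008).

\bibitem{Katok}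
Katok, \emph{Fuchsian Groups}.

\end{thebibliography}
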